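# Lipschitz fillings of loops in metric discs

## 1. A first guess, tested on flat discs, cones, strips and punctured spheres

Let $\overline D$ be the closed unit disc in $\mathbb R^2$ and $S^1=\partial\overline D$. Take a metric space $X$ homeomorphic to $\overline D$ and a Lipschitz loop $c\colon S^1\to X$. Topologically the loop bounds a disc. Does it bound a Lipschitz disc, and can the Lipschitz constant of the disc be controlled linearly by that of the loop? The problem comes from Alexander Lytchak and Stefan Wenger, "Canonical parametrizations of metric discs", arXiv:1701.06346 (2017). Here are the hypotheses; $\mathcal H^2$ is $2$-dimensional Hausdorff measure, and $B(x,r)$ is an open ball.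

**Definition.** A metric space $(X,d)$ is *geodesic* if any $x,y\in X$ are joined by a curve of length $d(x,y)$. It is *Ahlfors $2$-regular* if there is $K\ge1$ with $K^{-1}r^2\le\mathcal H^2(B(x,r))\le Kr^2$ for all $x\in X$ and $0<r<\operatorname{diam}X$. It is *linearly locally connected* if there is $\lambda\ge1$ such that for every ball $B(x,r)\subset X$: any two points of $B(x,r)$ can be joined by a continuum in $B(x,\lambda r)$, and any two points of $X\setminus B(x,r)$ can be joined by a continuum in $X\setminus B(x,r/\lambda)$. It is *Lipschitz $1$-connected* if there is $L\ge1$ such that every $\mu$-Lipschitz $c\colon S^1\to X$ extends to an $L\mu$-Lipschitz map $\overline D\to X$.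

To see what $\lambda$ measures, take the strip $X=[0,\ell]\times[0,1]$, $\ell\ge 1$, and $x=(\ell/2,1/2)$. The points $(0,\frac12)$ and $(\ell,\frac12)$ lie outside $B(x,\ell/2)$. A continuum joining them meets the segment $\{\ell/2\}\times[0,1]$, whose points are at distance at most $\frac12$ from $x$. So $\ell/(2\lambda)\le\frac12$, that is, $\lambda\ge\ell$: a narrow bottleneck forces $\lambda$ to be large. In a geodesic space the first condition always holds with constant $1$: go along geodesics through the center.

The question assumes that $X$ is geodesic, Ahlfors $2$-regular, linearly locally connected and homeomorphic to $\overline D$. The first guess is surely "yes, $X$ is Lipschitz $1$-connected", and since every hypothesis comes with a constant, one would add "with $L$ depending only on $K$ and $\lambda$". Let us test this.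

*Convex sets.* Let $X$ be a compact convex subset of the plane, let $c$ be $\mu$-Lipschitz and $p=c(1)$. Put $\varphi(r\theta)=(1-r)p+rc(\theta)$ for $\theta\in S^1$, $0\le r\le 1$. For $r'\le r$ we get
$$|\varphi(r\theta)-\varphi(r'\theta')|\le|r-r'|\,|c(\theta)-p|+r'\mu|\theta-\theta'|\le2\mu|r-r'|+\mu r'|\theta-\theta'| .$$
Both $|r-r'|$ and $r'|\theta-\theta'|$ are at most $|r\theta-r'\theta'|$ (for the second, radial projection onto the disc of radius $r'$ is $1$-Lipschitz). So $L=3$ works.

*Bi-Lipschitz discs.* If $f\colon X\to X'$ is $\Lambda$-bi-Lipschitz and $X'$ is Lipschitz $1$-connected with constant $L'$, then $X$ is so with constant $\Lambda^2L'$. For example, let $-1<\alpha<0$ and let $X_\alpha$ be $\overline D$ with the length metric of $|z|^\alpha|dz|$. With $r=|z|^{1+\alpha}/(1+\alpha)$ this is the flat cone metric $dr^2+(1+\alpha)^2r^2d\theta^2$. The map $z\mapsto|z|^\alpha z$ onto the flat disc pulls the flat metric back to $(1+\alpha)^2(dr^2+r^2d\theta^2)$. The quotient of the two metrics lies between $(1+\alpha)^2$ and $1$, so $X_\alpha$ is bi-Lipschitz to $\overline D$.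

*Spheres with a small hole.* Remove from the unit sphere a tiny open cap. The short boundary loop can be filled only through the large side, at a large cost. This destroys the quantitative part of the guess, and nothing else, as the following statements say.

**Theorem 1.** Every geodesic, Ahlfors $2$-regular, linearly locally connected metric space $X$ homeomorphic to $\overline D$ is Lipschitz $1$-connected. In particular every Lipschitz map $S^1\to X$ extends to a Lipschitz map on $\overline D$.

The proof runs through a Sobolev version of the filling property, called $(I_p)$ and defined in Section 2.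

**Theorem 2.** For a complete geodesic space $Y$ the following are equivalent: (a) $Y$ is Lipschitz $1$-connected; (b) $(I_p)$ holds for all $p>2$; (c) $(I_p)$ holds for some $p>2$. In (c)$\Rightarrow$(a), $L$ depends only on $p$ and the constant $C_0$ in $(I_p)$.

**Theorem 3.** If $Y$ is complete, geodesic and Lipschitz $1$-connected (for instance $Y=X$ as in Theorem 1), there is $C$ such that for every $A\subset\mathbb R^2$ every $\mu$-Lipschitz map $A\to Y$ extends to a $C\mu$-Lipschitz map $\mathbb R^2\to Y$.

**Proposition 4.** In Theorem 1, $L$ cannot be bounded in terms of $K,\lambda$ only.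

**Proof of Proposition 4.** For $0<\delta\le\frac\pi4$ let $X_\delta$ be the unit sphere minus the open cap of spherical radius $\delta$ about a point $o$, with its length metric $d$. Let $d_S$ be the spherical metric and $B_S$ its balls. $X_\delta$ is homeomorphic to $\overline D$, and it is geodesic, being a compact length space.

**Step 1: compare $d$ with $d_S$.** Let $a,b\in\partial X_\delta$ subtend the angle $\phi\le\pi$ on the boundary circle, which has Euclidean radius $\sin\delta$. The boundary arc between them has length $\phi\sin\delta$, and $d_S(a,b)\ge2\sin\frac{d_S(a,b)}2=2\sin\delta\sin\frac\phi2\ge\frac2\pi\phi\sin\delta$. Now let $x,y\in X_\delta$ and take a minimizing great circle arc, of length at most $\pi$. The open cap cuts its great circle in an open arc of length less than $\pi$, or not at all. Two arcs of total length less than $2\pi$ on a circle of length $2\pi$ have connected intersection, so the cap meets our arc in one subarc, with endpoints on $\partial X_\delta$. Replacing this subarc by the boundary arc gives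
$$d_S\le d\le\tfrac\pi2d_S .$$

**Step 2: Ahlfors regularity, uniformly in $\delta$.** By Step 1, the $\mathcal H^2$ measures of $d$ and $d_S$ agree up to the factor $\pi^2/4$. Since $B(x,r)\subset B_S(x,r)$, and caps of radius $r$ have area $2\pi(1-\cos r)\le\pi r^2$, the upper bound holds. For the lower bound let $r<\operatorname{diam}X_\delta\le\pi^2/2$ and $\varrho=r/(2\pi)\le\frac\pi4$. Then $B_S(x,\varrho)\cap X_\delta\subset B(x,r)$. If $d_S(x,o)+\frac\varrho2\le\pi$, move from $x$ by $\frac\varrho2$ away from $o$ to a point $x'$; then $d_S(x',o)\ge\delta+\frac\varrho2$, so $B_S(x',\frac\varrho2)\subset B_S(x,\varrho)\cap X_\delta$. Otherwise every point of $B_S(x,\varrho)$ has distance greater than $\pi-\frac32\varrho\ge\frac58\pi>\delta$ from $o$, so $B_S(x,\varrho)\subset X_\delta$. In both cases the intersection contains a cap of radius $\frac\varrho2$. As $1-\cos t\ge2t^2/\pi^2$ on $[0,\pi]$, its area is at least $\varrho^2/\pi$.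

**Step 3: linear local connectedness, uniformly in $\delta$.** The first condition holds with constant $1$. For the second we show that $k=X_\delta\setminus B_S(x,\varrho)$ is connected whenever it is nonempty (it is compact). We have
$$k=\{y\in S^2:\langle y,o\rangle\le\cos\delta,\ \langle y,x\rangle\le\cos\varrho\},\qquad 0<\varrho\le\pi .$$
Let $\Pi$ be a plane through $0$ containing $o$ and $x$, with unit normal $\nu$ and closed unit disc $\mathbb D$, and let $k'=\{q\in\mathbb D:\langle q,o\rangle\le\cos\delta,\ \langle q,x\rangle\le\cos\varrho\}$, which is convex. Then $k$ is the union of the images of $k'$ under the two continuous maps $q\mapsto q\pm\sqrt{1-|q|^2}\,\nu$. Each image is connected, and the two maps agree on $k'\cap\partial\mathbb D$. So it suffices that $k'\cap\partial\mathbb D\ne\emptyset$. Choose $w\in\Pi\setminus\{0\}$ with $\langle w,o\rangle\le0$ and $\langle w,x\rangle\le0$: take $w=-(o+x)$ if $x\ne-o$, and $w\perp o$ if $x=-o$. Starting at a point of $k'$ and moving in direction $w$ we keep both inequalities until we reach $\partial\mathbb D$. So $k$ is connected.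 Now if $y_1,y_2\in X_\delta\setminus B(x,r)$, their $d_S$-distance from $x$ is at least $2r/\pi$, so they lie in the continuum $X_\delta\setminus B_S(x,2r/\pi)$, which misses $B(x,2r/\pi)$ because $d\ge d_S$. Thus $\lambda=\frac\pi2$ works.

**Step 4: bound $L$ from below.** Parametrize $\partial X_\delta$ by $S^1$ with constant speed. Points at angle $\phi\le\pi$ are at distance at most $\phi\sin\delta$ in $X_\delta$ and at chordal distance $2\sin\frac\phi2\ge\frac2\pi\phi$ in $S^1$, so this map is $\frac\pi2\sin\delta$-Lipschitz. Any extension to $\overline D$ is onto: if it missed a point $x$, necessarily interior, then the boundary loop would be contractible in $X_\delta\setminus\{x\}$, which retracts onto $\partial X_\delta$, where the loop has degree $\pm1$. Hence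
$$\pi\big(L\tfrac\pi2\sin\delta\big)^2\ge\mathcal H^2(X_\delta)\ge2\pi(1+\cos\delta)\ge2\pi ,$$
so $L\ge\frac{2\sqrt2}{\pi\sin\delta}\to\infty$ as $\delta\to0$, while $K$ and $\lambda$ stay bounded. $\square$

## 2. The integral filling property $(I_p)$, two oscillation estimates, and gluing

Put $Q=[0,1]^2$. "Square" means axis-parallel square, closed unless said otherwise, and dyadic squares are closed. $|E|$ is Lebesgue measure and $\langle u\rangle_S=\frac1{|S|}\int_Su$. Maps on subsets of $\mathbb R^2$ are Lipschitz with respect to Euclidean distance. The pairs $(\overline D,S^1)$ and $(Q,\partial Q)$ are bi-Lipschitz equivalent, so from now on loops live on $\partial Q$ and fillings on $Q$. On the boundary of a square, arclength distance is at most $2$ times Euclidean distance: for points on one side the ratio is $1$, on adjacent sides it is at most $\sqrt2$, and on opposite sides of a unit square the shorter arc has length at most $2$ and the distance is at least $1$. $Y$ is always a metric space.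

**Definition.** Let $2<p<\infty$. $Y$ has $(I_p)$ with constant $C_0$ if for every $\mu>0$ every $\mu$-Lipschitz $c\colon\partial Q\to Y$ extends to a continuous $\varphi\colon Q\to Y$ for which there is $\rho\ge0$ with $\int_Q\rho^p\le C_0\mu^p$ such that, for all $z\in Y$, $d(z,\varphi(\cdot))\in W^{1,p}(Q)$ and $|\nabla d(z,\varphi)|\le\rho$ a.e.

If the metric is multiplied by $t>0$, Lipschitz constants and $\rho$ are multiplied by $t$, so $(I_p)$ persists with the same $C_0$. This scale invariance will be used constantly.

Here is how $(I_p)$ arises. In the cone $X_\alpha$ of Section 1 let $\psi\colon\overline D\to X_\alpha$ be the identity. Fill the loop $c(\theta)=\psi(\varepsilon\theta)$, $\theta\in S^1$, by $\varphi(x)=\psi(\varepsilon x)$. Put $\mu=\varepsilon^{1+\alpha}$; along the circle, distances are at most $\mu$ times the angle, so $c$ is $\frac\pi2\mu$-Lipschitz. One may take $\rho(x)=\mu|x|^\alpha$, and $\int_{\overline D}\rho^p=2\pi\mu^p/(2+\alpha p)$ for $p<2/|\alpha|$. As $|\alpha|<1$, some $p>2$ is allowed. But $d(\varphi(0),\varphi(x))=\mu|x|^{1+\alpha}/(1+\alpha)$,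 so this filling is not Lipschitz: the chart has a Sobolev bound with an exponent above $2$ and no Lipschitz bound.

The implications (a)$\Rightarrow$(b)$\Rightarrow$(c) in Theorem 2 are immediate: let $\rho$ be the Lipschitz constant of a Lipschitz filling. The work is (c)$\Rightarrow$(a).

**Two estimates.** Let $\Omega=Q$ or $\mathbb R^2$, and let $\varphi\colon\Omega\to Y$ be continuous with $d(z,\varphi)\in W^{1,p}_{\rm loc}(\mathbb R^2)$ (respectively $W^{1,p}(Q)$) and $|\nabla d(z,\varphi)|\le\rho$ a.e. for all $z$, where $p>2$ and $\rho\in L^p_{\rm loc}$ (respectively $L^p(Q)$). Let $S\subset\Omega$ be a square of side $s$, $x\in S$, and let $S=S_0\supset S_1\supset\cdots$ be squares of side $2^{-j}s$ containing $x$. For $u=d(z,\varphi)$, Poincaré's inequality gives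
$$|\langle u\rangle_{S_j}-\langle u\rangle_{S_{j+1}}|\le4\big\langle|u-\langle u\rangle_{S_j}|\big\rangle_{S_j}\le C2^{-j}s\,\langle\rho\rangle_{S_j},$$
and $\langle u\rangle_{S_j}\to u(x)$ by continuity. Hence
$$|u(x)-\langle u\rangle_S|\le C\sum_{j\ge0}2^{-j}s\,\langle\rho\rangle_{S_j}.\tag{1}$$
Use (1) at $x$ and at $y\in S$ for $u=d(\varphi(x),\varphi(\cdot))$, for which $u(y)-u(x)=d(\varphi(x),\varphi(y))$. By Hölder, $\langle\rho\rangle_{S_j}\le(2^{-j}s)^{-2/p}(\int_S\rho^p)^{1/p}$, and $\sum_j2^{-j(1-2/p)}<\infty$ because $p>2$. So
$$\operatorname{diam}\varphi(S)\le C_m\,s^{1-2/p}\Big(\int_S\rho^p\Big)^{1/p},\qquad C_m=C_m(p).\tag{2}$$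
If $\Omega=\mathbb R^2$, let $M\rho(x)$ be the supremum of the averages of $\rho$ over open squares containing $x$. Then $\langle\rho\rangle_{S_j}\le M\rho(x)$ (approximate $S_j$ by slightly larger open squares). Taking $S$ of side $|x-y|$ containing $x$ and $y$,
$$d(\varphi(x),\varphi(y))\le C|x-y|\,\big(M\rho(x)+M\rho(y)\big).\tag{3}$$

**Lemma 5 (gluing).** Let $E\subset\mathbb R^2$, and let $R_i$ be closed sets, each the closure of its interior, with pairwise disjoint interiors and $\partial R_i\subset E$. If $h\colon E\to Y$ is $L$-Lipschitz on $E_0=E\setminus\bigcup_i\operatorname{int}R_i$ and on each $E\cap R_i$, then $h$ is $L$-Lipschitz on $E$.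

*Proof.* A point of $\partial R_i\cap\operatorname{int}R_j$, $i\ne j$, would be a limit of points of $\operatorname{int}R_i$, which would then meet $\operatorname{int}R_j$. So $\partial R_i\subset E_0$ for all $i$. The only cases to check are $x\in E\cap\operatorname{int}R_i$ and $y\in E\setminus\operatorname{int}R_i$ (if $y\in R_i$ there is nothing to prove). The segment $[x,y]$ contains some $x'\in\partial R_i$. If $y\in E_0$, add the estimates for $(x,x')$ in $E\cap R_i$ and for $(x',y)$ in $E_0$; as $x'\in[x,y]$, the sum is $L|x-y|$. If $y\in\operatorname{int}R_j$, $j\ne i$, then $x'\notin\operatorname{int}R_j$, so $[x',y]$ contains some $y'\in\partial R_j$; add the estimates for $(x,x')$, $(x',y')$, $(y',y)$. $\square$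

The point of Lemma 5 is that constants do not add up under gluing.

## 3. Truncating a Sobolev filling: the factor $N$ on the boundaries of the holes

Let $Y$ be complete and geodesic with $(I_p)$, and let $c$ be $1$-Lipschitz with filling $(\varphi,\rho)$. The sensible first attempt is truncation. For a large $N$ put $O=\{M\rho>N\}$. By (3), $\varphi$ is $CN$-Lipschitz off $O$, and by the maximal theorem $|O|\le CN^{-p}$. Decompose $O$ into Whitney squares $Q_i$. The restriction of $\varphi$ to the complement of $O$ extends to the boundaries $\partial Q_i$ with constant $CN$ (Lemma 9). Only the interiors of the $Q_i$ remain, and each $\partial Q_i$ carries a Lipschitz loop, so one repeats the construction in each $Q_i$. In the limit the holes disappear.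

The attempt breaks down at one place. The loop on $\partial Q_i$ is $CN$-Lipschitz, not $1$-Lipschitz. After $k$ rounds the constant is $(CN)^k$, and the limit map has no reason to be Lipschitz. Making $N$ small does not help, since the bound on $|O|$ is then useless. One needs *holes whose boundary loops are again $1$-Lipschitz*.

Now count area. A hole of side $s$ with an $N$-Lipschitz boundary loop should be a hole of side about $Ns$, of area $N^2s^2$. The total demand is $N^2|O|\le CN^{2-p}$, which is small because $p>2$. So $Q$ has room for such holes; they just sit in the wrong positions and shapes. Two devices exploit the room.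

The first is a bi-Lipschitz map $\Phi\colon Q\to Q$, fixing $\partial Q$, with Jacobian at least $A^2\approx N^2$ a.e. on $O$. Its bi-Lipschitz constant $M$ may be large, but depends on $N$ only. If $O$ were a single thin horizontal strip, one would stretch vertically; the difficulty is a scattered $O$. Section 4 handles it, at the price of replacing the condition "$A^2|O|$ small" by "$A^2|O|\le c(1+\log A)^{-2}$", which still holds for large $N$.

The second device deals with the fact that $\Phi(Q_i)$ has the right area but an uncontrolled shape, perhaps long and thin. Cut the loop on $\partial Q_i$ into at most $C_1n^2$ small triangular loops of length about $Ns/n$ (Section 5). Place each of them on a small square of side about $Ns/n$, *anywhere* inside $\Phi(Q_i)$; by the area count there is space for all. Join things up by a map into the $1$-skeleton of the triangulation ("wiring", Section 6). The wiring may have an enormous Lipschitz constant, but one fixed in terms of $p$ and $C_0$. It is not multiplied from one generation to the next: the next generation starts from the small squares,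 whose loops are $1$-Lipschitz, and Lemma 5 takes a maximum of constants, not a product.

## 4. Strips, and bi-Lipschitz maps that expand a small set

If $E=[0,1]\times[y_0,y_0+\varepsilon]$, the field $V=(0,\min(\max(y-y_0,0),\varepsilon))$ has divergence $1$ on $E$ and size $\varepsilon$. The next lemma does this for all sets, using strips along graphs of $1$-Lipschitz functions over both axes. The strip idea is due to Alberti, Csörnyei and Preiss.

**Lemma 6.** Let $E\subset Q$ be measurable, $|E|<\tau$. There is a Lipschitz $V=(V_1,V_2)\colon Q\to\mathbb R^2$ with $0\le V_i\le6\sqrt\tau$ and a.e. $0\le\partial_1V_1,\partial_2V_2\le1$, $|\partial_2V_1|,|\partial_1V_2|\le1$, and $\operatorname{div}V\ge1$ a.e. on $E$.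

*Proof.* **Step 1: split a union of cells into two parts, each with short chains.** Let $E$ be the union of $N\ge1$ closed cells of the grid of side $\varepsilon=1/k_0$ in $Q$, $k_0\in\mathbb N$. Write
$$p\prec q\iff q_2-p_2\ge|q_1-p_1|+3\varepsilon,\qquad p\triangleleft q\iff q_1-p_1\ge|q_2-p_2|+3\varepsilon .$$
By the triangle inequality these are strict partial orders. No cell contains two points of a $\prec$-chain, since coordinates in a cell differ by at most $\varepsilon$. Let $n=\lceil\sqrt N\,\rceil$. As long as the union of the remaining cells contains a $\prec$-chain of $n$ points, choose for each of its points a remaining cell containing it, and remove these $n$ distinct cells; let $\mathcal B_j$ be the family removed in step $j$. The process stops after $J\le N/n\le n$ steps. Let $E_v$ be the union of the remaining cells and $E_h$ that of the removed ones. Every $\prec$-chain in $E_v$ has fewer than $n$ points.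

Every $\triangleleft$-chain in $E_h$ has at most $J\le n$ points. Otherwise two of its points, $p\triangleleft q$, lie in cells $S\ni p$, $S'\ni q$ of the same $\mathcal B_j$. If $S=S'$, then $q_1-p_1\le\varepsilon$, a contradiction. If $S\ne S'$, the chain that defined $\mathcal B_j$ provides $\hat p\in S$, $\hat q\in S'$ with $|\hat q_2-\hat p_2|\ge|\hat q_1-\hat p_1|+3\varepsilon$. Coordinate differences change by at most $2\varepsilon$ when we pass from $(\hat p,\hat q)$ to $(p,q)$, so
$$|q_2-p_2|\ge|\hat q_2-\hat p_2|-2\varepsilon\ge|\hat q_1-\hat p_1|+\varepsilon\ge|q_1-p_1|-\varepsilon\ge|q_2-p_2|+2\varepsilon,$$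
a contradiction.

**Step 2: cover $E_v$ by fewer than $n$ strips.** For $p\in E_v$ let $h(p)$ be the maximal number of points of a $\prec$-chain in $E_v$ with last point $p$. Put
$$f_k(x)=\inf\{q_2+|q_1-x|:q\in E_v,\ h(q)\ge k\},$$
which is $1$-Lipschitz or $\equiv\infty$; it is finite for fewer than $n$ values of $k\ge1$.

First, $f_{k+1}\ge f_k+3\varepsilon$. If $h(q)\ge k+1$, there is $q'\prec q$ with $h(q')\ge k$, and
$$q_2+|q_1-x|\ge q_2'+|q_1-q_1'|+3\varepsilon+|q_1-x|\ge q_2'+|q_1'-x|+3\varepsilon .$$
Second, if $h(p)=k$, then $f_k(p_1)\le p_2\le f_k(p_1)+3\varepsilon$. The left inequality follows by taking $q=p$. If the right one fails, there is $q$ with $h(q)\ge k$ and $q_2+|q_1-p_1|\le p_2-3\varepsilon$, so $q\prec p$ and $h(p)\ge k+1$, a contradiction.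

So the strips $\{f_k\le y\le f_k+3\varepsilon\}$ with $f_k<\infty$ have disjoint interiors and cover $E_v$.

**Step 3: define the field.** Let $V_2(x,y)=\sum_k\min(\max(y-f_k(x),0),3\varepsilon)$, summed over the $k$ with $f_k<\infty$. A.e. in the $k$-th strip $\nabla V_2=(-f_k',1)$, and a.e. off the strips $\nabla V_2=0$. Hence $\partial_2V_2\in\{0,1\}$, $\partial_2V_2=1$ a.e. on $E_v$, $|\partial_1V_2|\le1$, and $0\le V_2\le3\varepsilon n\le6\varepsilon\sqrt N=6\sqrt{|E|}$. Exchanging the coordinates, the set $E_h$ and the order $\triangleleft$, whose chains have at most $n$ points, give $V_1$ with the analogous properties. Then $\operatorname{div}V\ge1$ a.e. on $E_v\cup E_h=E$.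

**Step 4: general $E$.** Take an open $U\supset E$ with $|U\cap Q|<\tau$, and let $E_j$ be the union of the dyadic cells of side $2^{-j}$ in $Q$ that are contained in $U$. Then $E_j\uparrow U\cap Q$. Let $V^{(j)}$ be the field for $E_j$ ($V^{(j)}=0$ if $E_j=\emptyset$). These fields are uniformly bounded and equi-Lipschitz. A subsequence converges uniformly, with derivatives converging weak* in $L^\infty$, and linear inequalities pass to the limit. For $j\ge i$ we have $\operatorname{div}V^{(j)}\ge1$ a.e. on $E_i$, so the limit has $\operatorname{div}V\ge1$ a.e. on $\bigcup_iE_i\supset E$. $\square$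

**Lemma 7.** For $A\ge1$ there are $M=M(A)$ and $\kappa(A)\ge c(1+\log A)^{-2}$, with $c>0$ absolute, such that: if $E\subset[\frac14,\frac34]^2$ is measurable and $A^2|E|\le\kappa(A)$, there is an orientation-preserving $M$-bi-Lipschitz homeomorphism $\Phi\colon Q\to Q$ with $\Phi=\mathrm{id}$ on $\partial Q$ and Jacobian $J_\Phi\ge A^2$ a.e. on $E$.

*Proof.* **Step 1: set up an iteration.** The map $\Phi$ will be a composition of $m$ small perturbations of the identity, each multiplying the Jacobian by at least $\frac{19}{16}$ where it is still too small. Let $m$ be the least integer with $(19/16)^m\ge2A^2$, $\tau=(300m)^{-2}$ and $\kappa(A)=\tau/3$. As $m\le C(1+\log A)$, the bound for $\kappa$ holds. Let $\chi=\max(0,1-16\operatorname{dist}_\infty(\cdot,[\frac18,\frac78]^2))$; it vanishes near $\partial Q$ and outside $Q$, and $|\nabla\chi|\le16$. Put $\Phi_0=\mathrm{id}$. Given $\Phi_k$ with Jacobian $J_k$, let $E_k=\{x\in E:J_k(x)<2A^2\}$. Then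
$$|\Phi_k(E_k)|=\int_{E_k}J_k\le2A^2|E|\le\tfrac23\tau<\tau .$$
Let $V_k$ be the field of Lemma 6 for $\Phi_k(E_k)$ and $\tau$, and put $\Psi_k=\mathrm{id}+\frac14\chi V_k$, $\Phi_{k+1}=\Psi_k\circ\Phi_k$.

**Step 2: each $\Psi_k$ is a bi-Lipschitz homeomorphism moving points very little.** We have $|V_k|\le6\sqrt2\sqrt\tau=\frac{6\sqrt2}{300m}<\frac{0.03}m$, and $\|DV_k\|\le2$ as all entries have modulus at most $1$. So $\|D(\chi V_k)\|\le2+16\cdot0.03\le2.5$. Thus $\Psi_k$ is the identity plus a $\frac58$-Lipschitz map. Therefore $\frac38|x-y|\le|\Psi_k(x)-\Psi_k(y)|\le\frac{13}8|x-y|$, it is onto $\mathbb R^2$ by the contraction principle, it is orientation-preserving with positive Jacobian a.e., and it is $\frac83$-bi-Lipschitz. It is the identity near $\partial Q$ and outside $Q$, so it maps $Q$ onto $Q$. It moves points by at most $\frac14\cdot\frac{0.03}m\le\frac1{8m}$. Hence $\Phi_k(E)\subset[\frac18,\frac78]^2$ for $k\le m$, and there $\chi=1$.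

**Step 3: the Jacobian.** A.e. on $[\frac18,\frac78]^2$,
$$J_{\Psi_k}=1+\tfrac14\operatorname{div}V_k+\tfrac1{16}\det DV_k\ge1+\tfrac14\operatorname{div}V_k-\tfrac1{16},$$
because $\partial_1V_1\,\partial_2V_2\ge0$ and $|\partial_2V_1\,\partial_1V_2|\le1$ (with the components of $V_k$). As $\operatorname{div}V_k\ge0$, we get $J_{\Psi_k}\ge\frac{15}{16}$ a.e. on $\Phi_k(E)$; as $\operatorname{div}V_k\ge1$ a.e. on $\Phi_k(E_k)$, we get $J_{\Psi_k}\ge\frac{19}{16}$ a.e. there. By the chain rule, $J_{k+1}=J_{\Psi_k}(\Phi_k)\,J_k$ a.e. Take $x\in E$ outside a null set. If $J_k(x)<2A^2$ for all $k<m$, then $J_m(x)\ge(19/16)^m\ge2A^2$. Otherwise $J_k(x)\ge2A^2$ for some $k<m$, and from then on $J\ge\frac{15}{16}2A^2$ persists: if $J_l\ge2A^2$, then $J_{l+1}\ge\frac{15}{16}2A^2$; if $\frac{15}{16}2A^2\le J_l<2A^2$, then $J_{l+1}\ge\frac{19}{16}J_l$. So $J_m\ge A^2$ a.e. on $E$. Put $\Phi=\Phi_m|_Q$ and $M=(8/3)^m$. $\square$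

## 5. Coarse fillings with $O(n^2)$ triangles, and Whitney extension

**Dyadic subdivisions.** Suppose a planar region is decomposed, locally finitely, into dyadic squares with disjoint interiors. Of two squares sharing a boundary segment, the smaller has a full side in the boundary of the larger, because dyadic intervals are nested or have disjoint interiors. Let the corners of all squares divide the boundaries into *minor edges*. *Each minor edge in the interior of the region is a full side of the smaller of its two adjacent squares.* Indeed, let $\sigma$ be the full side of the smaller square that contains the edge and lies in the boundary of the larger. Near a relatively interior point of $\sigma$ the two squares fill a neighborhood, so there is no corner in the relative interior of $\sigma$, and the edge is $\sigma$. If the region is $Q$, minor edges in $\partial Q$ are trivially full sides.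

**Definition.** A *disc diagram* $\mathcal T$ is a triangulation of a square $|\mathcal T|\subset\mathbb R^2$ by finitely many straight closed triangles ("faces"), any two of which meet in a common side, a common vertex or not at all. $\mathcal T^1$ is its $1$-skeleton with the path metric giving each edge length $1$; it is bi-Lipschitz to the Euclidean metric on $\mathcal T^1\subset\mathbb R^2$. Suppose $\partial|\mathcal T|$ consists of $4n$ edges, with a marked starting vertex. Then $\tau\colon\partial Q\to\partial|\mathcal T|$ is the orientation-preserving homeomorphism mapping the $4n$ arcs of length $1/n$ of $\partial Q$, beginning at $(0,0)$, onto the edges with constant speed.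

For example, cut a square by its two diagonals. This gives a disc diagram with $4$ faces and $4$ boundary edges, so $n=1$, and $\tau$ maps each side of $Q$ onto one boundary edge.

**Lemma 8 (coarse filling).** Let $Y$ be geodesic with $(I_p)$, $p>2$. There is $C_1=C_1(p,C_0)$ such that for every $n=2^k$, $\mu>0$ and every $\mu$-Lipschitz $c\colon\partial Q\to Y$ there are a disc diagram $\mathcal T$ with at most $C_1n^2$ faces and $4n$ boundary edges, and a $\frac\mu n$-Lipschitz map $f\colon\mathcal T^1\to Y$ with $f\circ\tau=c$.

*Proof.* By rescaling the metric let $\mu=1$, and let $(\varphi,\rho)$ be as in $(I_p)$.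

**Step 1: decompose $Q$ into $O(n^2)$ squares with images of diameter at most $1/n$.** Call a dyadic square $S\subset Q$ of side $s\le1/n$ *good* if $C_ms^{1-2/p}(\int_S\rho^p)^{1/p}\le1/n$. By (2), then $\operatorname{diam}\varphi(S)\le1/n$. All sufficiently small squares are good, so the maximal good squares form a finite decomposition $\mathcal S$ of $Q$. A bad square of side $2^{-j}/n$ satisfies
$$1<(C_mn)^p(2^{-j}/n)^{p-2}\int_S\rho^p .$$
Squares of the same side have disjoint interiors and $\int_Q\rho^p\le C_0$, so there are at most $Cn^2\,2^{-j(p-2)}$ bad squares of this side. Summing over $j\ge0$, where $p>2$ is used, gives at most $Cn^2$ bad squares. A square in $\mathcal S$ either has side $1/n$ or is one of the four children of a bad square, so $\#\mathcal S\le n^2+4\,\#\mathrm{bad}\le Cn^2$.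

**Step 2: triangulate.** Vertices are the corners of squares in $\mathcal S$. Each minor edge is a full side of some square of $\mathcal S$, so there are at most $4\,\#\mathcal S$ of them. Join the center of each $S\in\mathcal S$ to all vertices on $\partial S$. Each triangle has one minor edge as base and each minor edge serves at most two triangles, so there are at most $8\,\#\mathcal S$ triangles. To have exactly $4n$ boundary edges add a collar: let $Q^+$ be the image of $Q$ under the dilation $v\mapsto v^+$ by the factor $2$ about its center. Each of the $4n$ segments $I\subset\partial Q$ of length $1/n$ between consecutive points of the $\frac1n$-grid carries vertices $v_0,\dots,v_r$ in this order, where $v_0,v_r$ are its endpoints (all squares in $\mathcal S$ have side at most $1/n$, so grid points on $\partial Q$ are vertices). Decompose the trapezoid between $I$ and $I^+$ by the triangles $(v_0^+,v_i,v_{i+1})$, $0\le i<r$, and $(v_0^+,v_r,v_r^+)$. The result is a disc diagram on $|\mathcal T|=Q^+$ with at most $12\,\#\mathcal S+4n\le C_1n^2$ faces and with boundary edges $I^+$.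 With starting vertex $(0,0)^+$, $\tau$ is the dilation $x\mapsto x^+$.

**Step 3: define $f$.** Let $f=\varphi$ at the vertices and centers in $Q$, $f(x^+)=c(x)$ for $x\in\partial Q$, and let $f$ be a constant-speed geodesic on every remaining edge. The endpoints of an edge in $Q$ lie in one $S\in\mathcal S$, so their images have distance at most $1/n$. A collar edge $[v_0^+,v_i]$ or $[v_r,v_r^+]$ has endpoints coming from one segment $I$, where $\varphi=c$ is $1$-Lipschitz, so again the distance is at most $1/n$. On $I^+$, of length $1$ in $\mathcal T^1$, $f$ is $\frac1n$-Lipschitz because $c$ is $1$-Lipschitz and $|I|=1/n$. So $f$ is $\frac1n$-Lipschitz, and $f\circ\tau=c$. $\square$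

**Lemma 9 (Whitney extension).** Let $F\subsetneq\mathbb R^2$ be closed and nonempty, $O=\mathbb R^2\setminus F$, $\{Q_i\}$ a Whitney decomposition of $O$ into dyadic squares with $\operatorname{diam}Q_i\le\operatorname{dist}(Q_i,F)\le4\operatorname{diam}Q_i$, and $Y$ geodesic. Every $\lambda$-Lipschitz $\varphi\colon F\to Y$ extends to a $C\lambda$-Lipschitz $g\colon\mathbb R^2\setminus\bigcup\operatorname{int}Q_i\to Y$, with $C$ absolute.

*Proof.* **Step 1: definition on $\Gamma=\bigcup\partial Q_i$.** For a vertex $v$ let $x_v\in F$ be a nearest point and put $g(v)=\varphi(x_v)$. A minor edge $e=[v,w]$ of length $s$ is a full side of some $Q_i$, so $|v-x_v|$ and $|w-x_w|$ are at most $5\operatorname{diam}Q_i\le Cs$, and $d(g(v),g(w))\le C\lambda s$. Let $g|_e$ be a constant-speed geodesic; it is $C\lambda$-Lipschitz.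

**Step 2: points of $\Gamma$ against points of $F$.** Let $x\in e$. Then $\operatorname{dist}(x,F)\ge\operatorname{diam}Q_i\ge s$. So $x^*:=x_v\in F$ satisfies $|x-x^*|\le C\operatorname{dist}(x,F)$ and $d(g(x),\varphi(x^*))\le C\lambda s\le C\lambda\operatorname{dist}(x,F)$. For $y\in F$ we get
$$d(g(x),\varphi(y))\le C\lambda\operatorname{dist}(x,F)+\lambda|x^*-y|\le C\lambda|x-y| .$$

**Step 3: two points $x,y$ of $\Gamma$.** If $[x,y]$ contains some $y'\in F$, add the estimates for $(x,y')$ and $(y',y)$. If $[x,y]\subset O$, the segment meets finitely many $Q_i$. Replace each chord of a $Q_i$ by a boundary arc of at most twice its length. This gives a path in $\Gamma$ from $x$ to $y$ of length at most $2|x-y|$, and along minor edges $g$ is $C\lambda$-Lipschitz. $\square$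

## 6. Wiring: prescribing small loops at arbitrary places

Let $\mathcal T$ be a disc diagram as in Section 5. For each face $t$ choose a vertex of $t$. For a square $P$ let $e_{P,t}\colon\partial P\to\partial t$ be the orientation-preserving homeomorphism of constant speed in $\mathcal T^1$ mapping the lower left corner of $P$ to the chosen vertex. If $P$ has side $b$, the speed is $\frac3{4b}$. A homeomorphism $\Theta\colon Q\to R\subset\mathbb R^2$ is orientation-preserving if $\Theta|_{\partial Q}$ has winding number $+1$ about the points $\Theta(z)$, $z\in\operatorname{int}Q$.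

**Lemma 10 (wiring).** For given $\mathcal T$ (with marked vertex and chosen vertices), $M$ and $b>0$ there is a constant $C$ such that the following holds. Let $\Theta\colon Q\to R\subset\mathbb R^2$ be an orientation-preserving $M$-bi-Lipschitz homeomorphism, and let $P_t$ ($t$ a face) be squares of side $b$ whose concentric squares $\hat P_t$ of side $2b$ have disjoint interiors and lie in $R$. Then there is a $C$-Lipschitz map $u\colon R\setminus\bigcup_t\operatorname{int}P_t\to\mathcal T^1$ with $u\circ\Theta=\tau$ on $\partial Q$ and $u|_{\partial P_t}=e_{P_t,t}$. Moreover, $C$ may be chosen depending only on $M$, $b$ and a bound for the number of faces.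

The last sentence follows from the rest: the assertion is invariant under orientation-preserving isomorphisms of diagrams, since these induce isometries of $1$-skeletons and respect $\tau$ and $e_{P,t}$. Up to such isomorphisms there are finitely many diagrams with at most a given number of faces, and finitely many choices of vertices.

*Proof.* **Step 1: a continuous map for one configuration.** Let $W=R\setminus\bigcup\operatorname{int}P_t$, and let $\operatorname{cone}(\tau)\colon Q\to|\mathcal T|$ extend $\tau$ linearly on segments from the center of $Q$ to the center of $|\mathcal T|$. Then $H=\operatorname{cone}(\tau)\circ\Theta^{-1}\colon R\to|\mathcal T|$ is an orientation-preserving homeomorphism with $H\circ\Theta=\tau$ on $\partial Q$. Let $p_t$ be the center of $P_t$, $b_t$ the barycenter of $t$, and $q_t=H^{-1}(b_t)$. These points lie in the connected open set $\operatorname{int}R=\Theta(\operatorname{int}Q)$ (invariance of domain).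

There is a homeomorphism $G$ of $R$, isotopic to the identity relative to a neighborhood of $\partial R$, with $G(p_t)=q_t$ for all $t$. Indeed, in a connected open planar set minus finitely many points, any point can be moved to any other by a compactly supported isotopy: a point can be moved anywhere in a small disc around it, so the orbits are open, and by connectedness there is one orbit. Move the $p_t$ one at a time, keeping the others fixed, to distinct points different from all $p$'s and $q$'s, and then one at a time to the $q_t$.

Let $r\colon|\mathcal T|\setminus\{b_t\}\to\mathcal T^1$ be the radial retraction in each face, and $u_1=r\circ H\circ G\colon R\setminus\{p_t\}\to\mathcal T^1$. As $G=\mathrm{id}$ on $\partial R$ and $r=\mathrm{id}$ on $\partial|\mathcal T|$, we have $u_1\circ\Theta=\tau$ on $\partial Q$. Let $P_t^\varepsilon$ be the square of side $\varepsilon<b$ concentric with $P_t$, where $\varepsilon$ is so small that $HG(P_t^\varepsilon)\subset\operatorname{int}t$. As $HG$ is an orientation-preserving homeomorphism, $HG|_{\partial P_t^\varepsilon}$ has winding number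 $+1$ about $b_t$, so $u_1|_{\partial P_t^\varepsilon}$ is a loop of degree $1$ in the circle $\partial t$. After identifying $\partial P_t^\varepsilon$ with $\partial P_t$ by scaling about $p_t$, it is homotopic in $\partial t$ to $e_{P_t,t}$, which also has degree $1$.

Define $u_0\colon W\to\mathcal T^1$ as follows. Off $\bigcup\hat P_t$ let $u_0=u_1$. On the part of $\hat P_t$ outside the concentric square of side $\frac32b$ let $u_0$ be $u_1$ composed with the radial homeomorphism of that annulus onto $\hat P_t\setminus\operatorname{int}P_t^\varepsilon$ that is the identity on $\partial\hat P_t$. On the annulus between the squares of sides $\frac32b$ and $b$ let $u_0$ run through the homotopy just found. Then $u_0$ is continuous, $u_0\circ\Theta=\tau$ on $\partial Q$, and $u_0|_{\partial P_t}=e_{P_t,t}$.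

**Step 2: a Lipschitz retraction of a neighborhood of $\mathcal T^1$.** Choose $\beta>0$ with $B(b_t,2\beta)\subset\operatorname{int}t$ for all $t$. On $t\setminus B(b_t,\beta)$ the retraction is $y\mapsto b_t+(y-b_t)/\gamma(y-b_t)$ with $\gamma$ the gauge of $t-b_t$, which is Lipschitz and bounded below there, so $r$ is $\Lambda$-Lipschitz on each of these sets. Let $y,y'\in|\mathcal T|\setminus\bigcup B(b_t,2\beta)$. If $|y-y'|<\beta$, the segment $[y,y']$ avoids the discs $B(b_t,\beta)$ and is cut by the faces into finitely many pieces, so $|r(y)-r(y')|\le\Lambda|y-y'|$. If $|y-y'|\ge\beta$, the Lipschitz bound is trivial. So $r$ is Lipschitz on $|\mathcal T|\setminus\bigcup B(b_t,2\beta)$. For small $\nu>0$ let $\mathcal N=\{y:\operatorname{dist}(y,\mathcal T^1)<\nu\}$. Nearest point projection onto the square $|\mathcal T|$ is $1$-Lipschitz and fixes $\mathcal T^1$, so it maps $\mathcal N$ into $\mathcal N\cap|\mathcal T|$. Following it by $r$ we get a Lipschitz retraction $\pi\colon\mathcal N\to\mathcal T^1$.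

**Step 3: a Lipschitz map for one configuration.** The map $u_0$ is Lipschitz on $\partial W=\partial R\cup\bigcup\partial P_t$, since it is so on each of these finitely many disjoint compact sets. Let $v\colon W\to\mathbb R^2$ be a Lipschitz extension of $u_0|_{\partial W}$. Then $w=u_0-v$ is continuous and vanishes on $\partial W$. For $\eta>0$ the map $\max(0,1-\eta/|w|)\,w$ (read as $0$ where $w=0$) has compact support in $\operatorname{int}W$ and differs from $w$ by at most $\eta$. Mollifying it gives a Lipschitz $w'$ with compact support in $\operatorname{int}W$ and $|w'-w|\le2\eta$. For small $\eta$ the map $v+w'$, which is within $2\eta$ of $u_0$, has values in $\mathcal N$, and $u=\pi(v+w')$ is Lipschitz with the required values on $\partial W$.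

**Step 4: uniformity, by compactness.** If there is no uniform $C$, there are configurations $(\Theta_i,P_t^i)$ whose best constants tend to $\infty$; after translation $\Theta_i(0)=0$. After passing to a subsequence $\Theta_i\to\Theta$ uniformly and $P_t^i\to P_t$. The limit $\Theta$ is $M$-bi-Lipschitz, and it is orientation-preserving since winding numbers are stable under uniform convergence. With $R=\Theta(Q)$, limits of points of $R_i=\Theta_i(Q)$ lie in $R$, so $\hat P_t\subset R$, and the $\hat P_t$ have disjoint interiors. So the limit is an admissible configuration; let $u$ be a Lipschitz map for it from Step 3. We transport $u$ to the configurations with large $i$.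

Let $T_i=\Theta\circ\Theta_i^{-1}\colon R_i\to R$; it is $M^2$-Lipschitz and $\sup|T_i-\mathrm{id}|\to0$. Let $v_t^i\to0$ be the vectors with $P_t^i+v_t^i=P_t$. Let $\chi_t^i$ be a $C/b$-Lipschitz cutoff with values in $[0,1]$, equal to $1$ on the square of side $\frac43b$ concentric with $P_t^i$ and to $0$ off that of side $\frac53b$. Put
$$S_i(x)=T_i(x)+\sum_t\chi_t^i(x)\,\big(x+v_t^i-T_i(x)\big).$$
The $S_i$ are uniformly Lipschitz, as the bracket is uniformly bounded and uniformly Lipschitz, and $\sup|S_i-\mathrm{id}|\to0$. For large $i$, $S_i$ maps $R_i\setminus\bigcup\operatorname{int}P_t^i$ into $R\setminus\bigcup\operatorname{int}P_t$: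

* Off the $\frac53b$-squares $S_i=T_i\in R$. In the $\frac53b$-square belonging to $t$, $S_i(x)$ is close to $x$, so $S_i(x)\in\hat P_t\subset R$ for large $i$.
* On the $\frac43b$-square belonging to $t$, $S_i$ is the translation taking $P_t^i$ to $P_t$, so $S_i(x)\notin\operatorname{int}P_t$; and $S_i(x)$ lies in the $\frac43b$-square of $P_t$, which does not meet $P_{t'}$ for $t'\ne t$.
* Off all $\frac43b$-squares, $x$ has distance at least $b/6$ from all $P_t^i$, so $S_i(x)\notin\bigcup_tP_t$ for large $i$.

As $\operatorname{int}\hat P_t^i\cap\partial R_i=\emptyset$, we have $S_i=T_i$ on $\partial R_i$, so $u(S_i(\Theta_i(q)))=u(\Theta(q))=\tau(q)$ for $q\in\partial Q$. On $\partial P_t^i$, $u(S_i(x))=e_{P_t,t}(x+v_t^i)=e_{P_t^i,t}(x)$. So $u\circ S_i$ has the required boundary values for $(\Theta_i,P_t^i)$, with uniformly bounded Lipschitz constants, a contradiction. $\square$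

## 7. One generation of holes, and the proof of Theorem 2

**Proposition 11.** Let $Y$ be geodesic with $(I_p)$, $p>2$. There is $L_0=L_0(p,C_0)\ge1$ such that for each $1$-Lipschitz $c\colon\partial Q\to Y$ there are countably many disjoint squares $P_j\subset\operatorname{int}Q$ of side at most $\frac12$ and an $L_0$-Lipschitz $h\colon Q\setminus\bigcup\operatorname{int}P_j\to Y$ with $h|_{\partial Q}=c$ and $h|_{\partial P_j}$ $1$-Lipschitz.

*Proof.* Constants $C,C_i$ depend only on $p,C_0$.

**Step 1: truncate a Sobolev filling.** We want the bad set well inside $Q$, so we squeeze the filling into a smaller square first. Let $z_0$ be the center of $Q$, $Q'=[\frac38,\frac58]^2$, and $\pi(x)=z_0+\frac{x-z_0}{2\|x-z_0\|_\infty}$, the radial projection onto $\partial Q$. Let $(\varphi_Q,\rho_Q)$ be given by $(I_p)$ for $c$. Define $\varphi\colon\mathbb R^2\to Y$ by $\varphi(x)=\varphi_Q(z_0+4(x-z_0))$ on $Q'$ and $\varphi=c\circ\pi$ off $Q'$. On $\partial Q'$ we have $\|x-z_0\|_\infty=\frac18$, so $\pi(x)=z_0+4(x-z_0)$ and the definitions agree; also $\varphi=c$ on $\partial Q$. Let $\rho(x)=4\rho_Q(z_0+4(x-z_0))$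 on $Q'$ and $\rho=C_2$ off $Q'$, where $C_2$ is a Lipschitz constant of $\pi$ off $\operatorname{int}Q'$. Then $d(z,\varphi)$ is continuous and Sobolev on both sides of $\partial Q'$, hence in $W^{1,p}_{\rm loc}(\mathbb R^2)$, with $|\nabla d(z,\varphi)|\le\rho$, and $\int_{Q'}\rho^p\le C$.

For $N\ge2C_2$ let $O=\{M\rho>N\}$, an open set. As $M\rho\le M(\rho1_{Q'})+C_2$, we have $O\subset\{M(\rho1_{Q'})>N/2\}$, and the maximal theorem gives $|O|\le C_3N^{-p}$. If $x\in O$, there is a square $T\ni x$ meeting $Q'$ with $|T|N/2\le\int_{Q'}\rho\le C$, so $|T|\le C/N$. For $N\ge N_0(p,C_0)$ the side of $T$ is less than $\frac18$, so $O\subset[\frac14,\frac34]^2$. By (3), $\varphi$ is $C_4N$-Lipschitz on $\mathbb R^2\setminus O$. If $O=\emptyset$ for the $N$ fixed in Step 2, take $h=\varphi|_Q$ and no squares. Otherwise Lemma 9 with $F=\mathbb R^2\setminus O$ gives Whitney squares $Q_i$ of side $s_i\le1$ with union $O$, and a $C_5N$-Lipschitz $g\colon Q\setminus\bigcup\operatorname{int}Q_i\to Y$ with $g=c$ on $\partial Q$.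

**Step 2: enlarge the holes.** Let $C_6\ge1$ satisfy $C_6^2\ge32C_1C_5^2$, with $C_1$ from Lemma 8, and put $A=C_6N$. Since $p>2$ and $\kappa$ decays only like $(1+\log A)^{-2}$, for $N$ large (depending only on $p,C_0$)
$$A^2|O|\le C_6^2C_3N^{2-p}\le\kappa(C_6N).$$
Fix such an $N\ge\max(1,2C_2,N_0)$. Lemma 7 with $E=O$ gives $\Phi$ and $M$ with $J_\Phi\ge A^2$ a.e. on $O$. Put $R_i=\Phi(Q_i)$ and $h=g\circ\Phi^{-1}$ on $Q\setminus\bigcup\operatorname{int}R_i$; this is $C_5NM$-Lipschitz, and $h=c$ on $\partial Q$.

**Step 3: count small squares in an enlarged hole.** Fix $i$, let $s=s_i$, let $a$ be the lower left corner of $Q_i$, and put $\Theta(q)=s^{-1}\Phi(a+sq)$, $\tilde R=\Theta(Q)=s^{-1}R_i$. $\Theta$ is $M$-bi-Lipschitz and orientation-preserving, and $|\tilde R|=\int_QJ_\Phi(a+sq)\,dq\ge A^2$. The loop $c_i(q)=g(a+sq)$, $q\in\partial Q$, is $\mu_i$-Lipschitz with $\mu_i=C_5Ns$. Let $n=2^k$ and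
$$b=\frac{2C_5N}n,\qquad n\text{ so large that }24M^3b\le A^2\text{ and }b\le\tfrac12;\tag{4}$$
$n$ depends only on $p,C_0$. Lemma 8 applied to $c_i$ gives $\mathcal T$, with at most $C_1n^2$ faces, and a $\frac{\mu_i}n$-Lipschitz $f$. Consider the grid of squares of side $2b$ in $\mathbb R^2$. A point $x=\Theta(q)\in\tilde R$ not in a grid square contained in $\tilde R$ has distance at most $2\sqrt2\,b$ from $\partial\tilde R=\Theta(\partial Q)$, so $\operatorname{dist}(q,\partial Q)\le2\sqrt2Mb$. The set of such $q$ has area at most $4\cdot2\sqrt2Mb$, and its image has area at most $M^2\cdot8\sqrt2Mb\le12M^3b\le A^2/2$. So the grid squares in $\tilde R$ have total area at least $A^2/2$, and their number is at least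
$$\frac{A^2}{8b^2}=\frac{A^2n^2}{32C_5^2N^2}=\frac{C_6^2n^2}{32C_5^2}\ge C_1n^2\ge\#\{\text{faces of }\mathcal T\}.$$

**Step 4: rewire.** Choose distinct grid squares $\hat P_t\subset\tilde R$, one for each face, and let $P_t$ be the concentric squares of side $b$. Lemma 10 gives a $C_7$-Lipschitz $u$, with $C_7$ depending only on $M$, $b$ and $C_1n^2$, i.e. only on $p,C_0$. Define $h(x)=f(u(x/s))$ on $R_i\setminus\bigcup_t\operatorname{int}(sP_t)$.

* There $h$ is Lipschitz with constant $\frac{\mu_i}n\cdot C_7\cdot\frac1s=C_5C_7N/n$.
* On $\partial R_i$, at $x=\Phi(a+sq)$ with $q\in\partial Q$: $f(u(\Theta(q)))=f(\tau(q))=c_i(q)=g(\Phi^{-1}(x))$. So the two definitions of $h$ agree.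
* On $\partial(sP_t)$: $e_{P_t,t}$ has speed $\frac3{4b}$ with respect to arclength, and arclength distance is at most twice Euclidean distance, so $h$ is Lipschitz with constant $2\cdot\frac3{4b}\cdot\frac{\mu_i}n\cdot\frac1s=\frac3{2b}\cdot\frac{C_5N}n=\frac34\le1$.

**Step 5: glue.** The squares $sP_t$ ($i$ and $t$ varying) are disjoint, since $P_t\subset\operatorname{int}\hat P_t$ and the sets $\operatorname{int}R_i$ are disjoint. They lie in $\operatorname{int}Q$ and have side $sb\le\frac12$. Put $L_0=\max(1,C_4N,C_5NM,C_5C_7N/n)$. By Lemma 5, with $E$ the domain of $h$ and the sets $R_i$, $h$ is $L_0$-Lipschitz. $\square$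

**Proof of Theorem 2, (c)$\Rightarrow$(a).** Constant loops are trivial, and by rescaling the metric we may assume that $c\colon\partial Q\to Y$ is $1$-Lipschitz. Apply Proposition 11. If $P$ is one of the squares obtained, of side $\sigma$ and lower left corner $a$, then $q\mapsto h(a+\sigma q)$ is $1$-Lipschitz from $\partial Q$ to $(Y,\sigma^{-1}d)$, a geodesic space satisfying $(I_p)$ with the same constant. Apply the proposition to it and scale back: $h$ is extended to $P$ minus the interiors of smaller squares of side at most $\sigma/2$, with Lipschitz constant $L_0$ on this piece, and $1$-Lipschitz on the boundaries of the new squares. Iterating, we get maps $h_k$ on increasing sets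
$$G_k=Q\setminus\bigcup\operatorname{int}(k\text{-th generation squares}),$$
the $k$-th generation squares being disjoint and of side at most $2^{-k}$. By induction each $h_k$ is $L_0$-Lipschitz: apply Lemma 5 with $E=G_{k+1}$ and the $k$-th generation squares as the sets $R_i$, so that $E_0=G_k$. A point of $Q$ not in $\bigcup G_k$ lies in nested squares of sides at most $2^{-k}$ whose boundaries lie in $G_k$, so $\bigcup_kG_k$ is dense in $Q$. As $Y$ is complete, we get an $L_0$-Lipschitz extension $Q\to Y$ of $c$. Together with the immediate implications of Section 2 this proves Theorem 2. $\square$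

## 8. Doubling a disc, and quasisymmetric parametrization of the double

By Theorem 2, Theorem 1 reduces to an $(I_p)$ estimate. For it we want good coordinates, and these are available for spheres.

**Definition.** Let $\eta\colon[0,\infty)\to[0,\infty)$ be a homeomorphism. A homeomorphism $\psi$ between metric spaces is *$\eta$-quasisymmetric* if $d(\psi(x),\psi(a))\le\eta\big(\frac{d(x,a)}{d(x,b)}\big)\,d(\psi(x),\psi(b))$ for all $x,a,b$ with $b\ne x$.

A $\Lambda$-bi-Lipschitz map is $\eta$-quasisymmetric with $\eta(t)=\Lambda^2t$; the identity from $(X,d)$ to $(X,d^{1/2})$ is so with $\eta(t)=t^{1/2}$, although it need not be Lipschitz. Quasisymmetry controls shapes, not sizes.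

We use the theorem of Bonk and Kleiner ("Quasisymmetric parametrizations of two-dimensional metric spheres", Invent. Math. 150 (2002), Thm 1.1 with Lemma 2.5): *an Ahlfors $2$-regular, linearly locally connected metric space homeomorphic to $S^2$ is quasisymmetrically homeomorphic to $S^2$.*

Let $X$ be as in Theorem 1, $D=\operatorname{diam}X$ and $\beta=\operatorname{diam}\partial X>0$, where $\partial X$ corresponds to $S^1$. Let $Z=X_+\cup X_-$ be two copies of $X$ glued along $\partial X$, with $d_Z=d$ within a copy and $d_Z(x,y)=\min_{b\in\partial X}(d(x,b)+d(b,y))$ for $x,y$ in different copies. The triangle inequality in $X$ shows that this is a metric. $Z$ is a compact geodesic space homeomorphic to $S^2$, containing $X_\pm$ isometrically. The folding map $Z\to X$, $y\mapsto\bar y$, is $1$-Lipschitz and is the identity on $X_+=X$. So *if $Z$ is Lipschitz $1$-connected, so is $X$*: fill in $Z$, then fold.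

**Lemma 12.** $Z$ is Ahlfors $2$-regular and linearly locally connected.

*Proof.* **Step 1: regularity.** We have $\operatorname{diam}Z\le2D$. For $r<\operatorname{diam}Z$ the ball $B_Z(z,r)$ contains a copy of $B_X(\bar z,r/2)$, of measure at least $r^2/4K$. Since folding is $1$-Lipschitz, $\mathcal H^2(B_Z(z,r))\le2\mathcal H^2(B_X(\bar z,r))$. This is at most $2Kr^2$ if $r<D$, and at most $2\mathcal H^2(X)\le C_Xr^2$ if $r\ge D$, where $\mathcal H^2(X)<\infty$ by compactness.

**Step 2: connectedness outside balls.** The first condition holds with constant $1$, since $Z$ is geodesic. For the second let, by symmetry, $z_0=x\in X_+$ and $y_1,y_2\in Z\setminus B_Z(z_0,r)$, so $r\le2D$.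

(A) Let $\operatorname{dist}(x,\partial X)\ge r/4$. Then $X_-\cap B_Z(z_0,r/4)=\emptyset$. Fix $b\in\partial X$. If $y_i\in X_+$, join $y_i$ to $b$ in $X_+\setminus B(x,\frac r{4\lambda})$, which is possible as both points have distance at least $r/4$ from $x$. If $y_i\in X_-$, use the continuum $X_-$. The union of the two continua contains $b$ and misses $B_Z(z_0,\frac r{4\lambda})$.

(B) Let $d(x,b)<r/4$ for some $b\in\partial X$. For $y_i\in X_-$ we have $r\le d(x,b)+d(b,\bar y_i)$, so $d(b,\bar y_i)\ge\frac34r$ and $d(x,\bar y_i)\ge\frac r2$; for $y_i\in X_+$ the last inequality is clear. Pick $b'\in\partial X$ with $d(x,b')\ge\beta/2$, and let $\theta=\min(\frac12,\frac\beta{4D})$. As $r\le2D$, both $d(x,\bar y_i)$ and $d(x,b')$ are at least $\theta r$. Join $\bar y_i$ to $b'$ in $X\setminus B(x,\theta r/\lambda)$ and lift to the copy containing $y_i$. As $d_Z(z_0,w)\ge d(x,\bar w)$, the lifts avoid $B_Z(z_0,\theta r/\lambda)$; both contain $b'$. $\square$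

The constants depend on more than $K$ and $\lambda$: for the spaces $X_\delta$ of Section 1, $\beta/D\to0$ as $\delta\to0$.

By Bonk–Kleiner there is an $\eta$-quasisymmetric homeomorphism $\psi_0\colon S^2\to Z$, where $S^2$ carries the chordal metric. By Theorem 2 and folding, Theorem 1 follows from:

**Proposition 13.** $Z$ has $(I_p)$ for some $p>2$.

The proof occupies Sections 9–11. There $Z$ is Ahlfors $2$-regular with constant $K'$, with $\mathcal H^2(B(z,r))\le K'r^2$ for all $r>0$ after enlarging $K'$. $C,c$ denote positive constants depending only on $K'$ and $\eta$ (and on $p$, once $p$ is fixed in terms of these), and $D_0=\operatorname{diam}Z$.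

## 9. A planar chart containing the loop

**Reduction to $\mu\le8D_0$.** Suppose the estimate is known for such $\mu$, and let $\mu>8D_0$. Let $n$ be the least power of $2$ with $n\ge\mu/D_0$; then $n\ge8$ and $n\le2\mu/D_0$. Fix $z_*\in Z$. On the grid of side $1/n$ in $Q$ map the vertices in $\operatorname{int}Q$ and the edges between them to $z_*$, use $c$ on $\partial Q$, and use a constant-speed geodesic, of speed at most $nD_0\le2\mu$, on each edge joining a boundary vertex to an interior vertex. On the boundary of each grid square this is $2\mu$-Lipschitz for arclength, so $4\mu$-Lipschitz; after rescaling the square to $Q$ it is $\frac{4\mu}n$-Lipschitz, and $\frac{4\mu}n\le4D_0$. Use the constant $z_*$ on squares not meeting $\partial Q$, and the assumed extensions on the at most $4n$ others. The resulting map is continuous and Sobolev on each square, hence on $Q$. An extension on a square of side $1/n$ contributes $n^{p-2}$ times the energy on $Q$, so the total is at most $4n\cdot n^{p-2}C_0(4\mu/n)^p\le C\,C_0\mu^p$.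

Now rescale the metric so that $\mu=1$. Then $D_0\ge\frac18$, while $K'$ and $\eta$ are unchanged. Let $c\colon\partial Q\to Z$ be $1$-Lipschitz.

**Lemma 14.** There are $\eta_1$, depending only on $K',\eta$, and an $\eta_1$-quasisymmetric homeomorphism $\psi$ from $U=[-1,1]^2$ onto a subset of $Z$ with $c(\partial Q)\subset\psi([-\frac14,\frac14]^2)$ and $c\le\operatorname{diam}\psi(U)\le C$.

*Proof.* In stereographic coordinates $w$ on $S^2$, $|\zeta-\zeta'|=2|w-w'|/\sqrt{(1+|w|^2)(1+|w'|^2)}$. Let $R_0=8+4\eta(200)$ and $x_0=c(0,0)$; then $c(\partial Q)\subset\bar B(x_0,2)$.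

**Case 1: $D_0>R_0$; we zoom in on the loop.** Let $\xi=\psi_0^{-1}(x_0)$ and $r=\max\{|\zeta-\xi|:\psi_0(\zeta)\in\bar B(x_0,2)\}>0$. If $r\ge\frac1{100}$, then $|\zeta-\xi|\le2\le200r$ for all $\zeta$. Comparing with a point realizing $r$ gives $d(\psi_0(\zeta),x_0)\le2\eta(200)$ and $D_0\le4\eta(200)$, a contradiction. So $r<\frac1{100}$. Let $\sigma$ be stereographic projection from $-\xi$, so $\sigma(\xi)=0$, and $\psi(y)=\psi_0(\sigma^{-1}(4ry))$. For $y\in U$ we have $|4ry|\le1$. On $|w|\le1$, $|w-w'|\le|\zeta-\zeta'|\le2|w-w'|$; thus $\psi$ is $\eta(2\,\cdot)$-quasisymmetric on $U$. If $|\zeta-\xi|\le r$, then $|w|\le1$ (otherwise $|\zeta-\xi|>\sqrt2$), hence $|w|\le r$, i.e. $|y|\le\frac14$. So $c(\partial Q)\subset\bar B(x_0,2)\subset\psi([-\frac14,\frac14]^2)$. For $y\in U$, $|\sigma^{-1}(4ry)-\xi|\le8\sqrt2\,r\le12r$, so $\operatorname{diam}\psi(U)\le4\eta(12)$. Moreover $\operatorname{diam}\psi(U)\ge2$: $Z$ is geodesic and $D_0>8$, so $\bar B(x_0,2)\subset\psi(U)$ contains a point at distance $2$ from $x_0$.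

**Case 2: $\frac18\le D_0\le R_0$; we remove a disc that the loop misses.** Let $\delta=10^{-4}K'^{-2}$ and let $z_1,\dots,z_J$ be a maximal $4\delta$-separated set in $Z$. The balls $B(z_j,4\delta)$ cover $Z$, and $\mathcal H^2(Z)\ge D_0^2/K'$, so
$$J\ge\frac{\mathcal H^2(Z)}{16K'\delta^2}\ge\frac1{1024K'^2\delta^2}>\frac2\delta .$$
If every $B(z_j,\delta)$ met $c(\partial Q)$, there would be $J$ points on $\partial Q$, which has length $4$, with mutual distances greater than $2\delta$, so $J\le2/\delta$, a contradiction. So some $B(z,\delta)$, $z=z_j$, misses $c(\partial Q)$. Let $\zeta_0=\psi_0^{-1}(z)$. If $|\zeta-\zeta_0|\le t$, comparison with $-\zeta_0$ gives $d(\psi_0(\zeta),z)\le\eta(t/2)R_0$. So $\psi_0^{-1}(c(\partial Q))$ avoids $\{|\zeta-\zeta_0|\le t_0\}$ for some $t_0\le1$ depending only on $K',\eta$. Let $\sigma$ be stereographic projection from $\zeta_0$, $W_0=2/t_0\ge2$, and $\psi(y)=\psi_0(\sigma^{-1}(4W_0y))$. As $|\zeta-\zeta_0|=2/\sqrt{1+|w|^2}$, the set $c(\partial Q)$ corresponds to a subset of $|w|\le W_0$, i.e. $|y|\le\frac14$. On $|w|\le4\sqrt2W_0$, $\sigma^{-1}$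 distorts ratios of distances at most by the factor $1+32W_0^2$, so $\psi$ is $\eta(C\,\cdot)$-quasisymmetric on $U$. Clearly $\operatorname{diam}\psi(U)\le R_0$. Finally, let $e_1=(1,0)$ and $\zeta_1=\sigma^{-1}(4W_0e_1)$; since $-\zeta_0=\sigma^{-1}(0)$, $|\zeta_1+\zeta_0|=8W_0/\sqrt{1+16W_0^2}\ge1$. So $d(\psi_0(\zeta),\psi(0))\le\eta(2)\,d(\psi(e_1),\psi(0))$ for all $\zeta\in S^2$, and $\operatorname{diam}\psi(U)\ge D_0/(2\eta(2))\ge c$. $\square$

## 10. A reverse Hölder inequality for the chart

Let $U_1=[-\frac34,\frac34]^2$, $U_0=[-\frac12,\frac12]^2$, and $D(y,r)=\operatorname{diam}\psi(\bar B(y,r))$ for $\bar B(y,r)\subset U$. $D$ is continuous in $(y,r)$ and nondecreasing in $r$. If $|y_1-y|=r$, quasisymmetry gives $d(\psi(w),\psi(y))\le\eta_1(1)\,d(\psi(y_1),\psi(y))$ for $w\in\bar B(y,r)$, so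
$$cD(y,r)\le d(\psi(y_1),\psi(y))\le D(y,r).\tag{5}$$
In the same way $D(y,2r)\le CD(y,r)$ if $\bar B(y,2r)\subset U$.

**Area of images of discs.** If $\bar B(y,r)\subset\operatorname{int}U$, then
$$cD(y,r)^2\le\mathcal H^2(\psi(B(y,r)))\le CD(y,r)^2.\tag{6}$$
The upper bound is clear. For the lower one let $m=\min_{|y_1-y|=r}d(\psi(y_1),\psi(y))\ge cD(y,r)$. The ball $B_Z(\psi(y),m)$ is connected, contains $\psi(y)$ and misses $\psi(\partial B(y,r))$, which is the boundary of $\psi(B(y,r))$, an open set by invariance of domain. So $B_Z(\psi(y),\frac m2)\subset\psi(B(y,r))$, and Ahlfors regularity applies.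

**Lemma 15.** There are $\rho\in L^2(U_1)$, $\rho\ge0$, and $p>2$ depending only on $K',\eta$ such that, for every $z\in Z$, $d(z,\psi)\in W^{1,2}(U_1)$ with $|\nabla d(z,\psi)|\le\rho$ a.e.; $\rho\in L^p$ in a neighborhood of $U_0$; and
$$\int_{B(y,r)}\rho^p\le Cr^2\Big(\frac{D(y,r)}r\Big)^p\qquad(y\in U_0,\ 0<r\le\tfrac1{16}).\tag{7}$$

*Proof.* **Step 1: construct $\rho$ and bound $\int\rho^2$ from above.** For $0<\varepsilon<\frac14$ let $\rho_\varepsilon(y)=D(y,\varepsilon)/\varepsilon$ on $U_1$. If $B=B(y,r)$, $2B\subset U_1$ and $\varepsilon<r$, then by (6) and Fubini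
$$\int_B\rho_\varepsilon^2\le C\varepsilon^{-2}\int_B\mathcal H^2(\psi(B(y',\varepsilon)))\,dy'\le C\mathcal H^2(\psi(2B))\le CD(y,r)^2;$$
each point $x\in\psi(2B)$ is counted for $y'$ in a set of area at most $\pi\varepsilon^2$. Similarly $\int_{U_1}\rho_\varepsilon^2\le C\mathcal H^2(Z)$. Let $\rho$ be a weak $L^2(U_1)$-limit of some $\rho_{\varepsilon_j}$, $\varepsilon_j\to0$. For $z\in Z$ and $u=d(z,\psi)$ let $u_\varepsilon=u*\omega_\varepsilon$ be mollifications, $\omega_\varepsilon$ supported in $B(0,\varepsilon)$. As $\int\nabla\omega_\varepsilon=0$, $\nabla u_\varepsilon(y)=\int(u(y-w)-u(y))\nabla\omega_\varepsilon(w)\,dw$, so $|\nabla u_\varepsilon|\le C\rho_\varepsilon$ on $U_1$; and $u_\varepsilon\to u$ uniformly on $U_1$. Hence $|\int u\operatorname{div}\zeta|\le C\int\rho|\zeta|$ for all test fields $\zeta$. Replacing $\rho$ by $C\rho$, we have $d(z,\psi)\in W^{1,2}(U_1)$ and $|\nabla d(z,\psi)|\le\rho$ a.e. for every $z$, and by weak lower semicontinuity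
$$\int_{B(y,r)}\rho^2\le CD(y,r)^2\quad\text{if }B(y,2r)\subset U_1.\tag{8}$$

**Step 2: bound $\int\rho$ from below.** Let $B=B(y,r)\subset U_1$ and $u=d(\psi(y),\psi(\cdot))$. Some $y_2\in\bar B$ has $u(y_2)\ge D(y,r)/2$. For $\frac r2\le|y'-y|\le r$ we have $u(y_2)\le\eta_1(2)u(y')$, so $u(y')\ge a:=D(y,r)/(2\eta_1(2))$. For $|y'-y|\le\kappa r$ we have $u(y')\le\eta_1(\kappa)D(y,r)\le\frac a2$ if $\kappa=c$ is small. So on one of these two sets, each of which is a fixed proportion of $B$, $|u-\langle u\rangle_B|\ge\frac a4$. With Poincaré's inequality,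
$$cD(y,r)\le\big\langle|u-\langle u\rangle_B|\big\rangle_B\le Cr\langle\rho\rangle_B.\tag{9}$$

**Step 3: raise the exponent.** By (8) and (9), $\langle\rho^2\rangle_B^{1/2}\le C\langle\rho\rangle_B\le C\langle\rho\rangle_{2B}$ whenever $2B\subset U_1$. Recall Gehring's lemma: *if $\Omega\subset\mathbb R^2$ is open, $0\le\rho\in L^2_{\rm loc}(\Omega)$ and $\langle\rho^2\rangle_B^{1/2}\le A\langle\rho\rangle_{2B}$ for all balls with $\overline{2B}\subset\Omega$, then there are $p>2$ and $C$ depending only on $A$ with $\langle\rho^p\rangle_B^{1/p}\le C\langle\rho^2\rangle_{2B}^{1/2}$ for all such balls.* We apply it with $\Omega=\operatorname{int}U_1$. If $y\in U_0$ and $r\le\frac1{16}$, then $B(y,4r)\subset U_1$, so (8) gives $\int_{B(y,2r)}\rho^2\le CD(y,2r)^2\le CD(y,r)^2$, and (7) follows. The same argument for $y$ within distance $\frac1{20}$ of $U_0$ and $r=\frac1{20}$ shows $\rho\in L^p$ near $U_0$, as $\frac12+\frac1{20}+\frac4{20}=\frac34$. $\square$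

## 11. A filling averaged over translations

The loop in the chart, $\tilde c=\psi^{-1}\circ c\colon\partial Q\to[-\frac14,\frac14]^2$, is only continuous. We fill it at each scale with the step size which the chart demands, and choose the position by averaging.

**The chart scale.** For $t\in\partial Q$, $0<s\le1$ let $d(t,s)=\sup\{r\in(0,\frac1{16}]:D(\tilde c(t),r)\le s\}$. Then
$$cs\le D(\tilde c(t),d(t,s))\le s.\tag{10}$$
By continuity of $D$ the upper bound holds, with equality if $d(t,s)<\frac1{16}$. If $d(t,s)=\frac1{16}$, compare any $y'\in U$ with a point at distance $\frac1{16}$ from $\tilde c(t)$. The ratio of distances is at most $16\cdot\frac54\sqrt2\le32$, so $\operatorname{diam}\psi(U)\le CD(\tilde c(t),\frac1{16})$, and $D(\tilde c(t),\frac1{16})\ge c\ge cs$ by Lemma 14.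

**Lemma 16.** Let $C'\ge1$. If $s,s'\in(0,1]$, $|t-t'|\le C's$ and $s/C'\le s'\le C's$, then $|\tilde c(t)-\tilde c(t')|\le C''d(t,s)$ and $d(t',s')\le C''d(t,s)$, with $C''$ depending on $C',K',\eta$.

*Proof.* Put $y=\tilde c(t)$, $y'=\tilde c(t')$, $r=d(t,s)$, and choose $y_1$ with $|y_1-y|=r$. By (5) and (10), $d(\psi(y_1),\psi(y))\ge c_1s$. If $x\in U\setminus\{y\}$ satisfies $d(\psi(x),\psi(y))\le2C's$, then $c_1s\le\eta_1(r/|x-y|)\cdot2C's$, so $\eta_1(r/|x-y|)\ge c_1/2C'$, that is, $|x-y|\le C_*r$ with $C_*$ depending on $C',K',\eta$. For $x=y'$ we have $d(\psi(y'),\psi(y))=d(c(t'),c(t))\le C's$, so $|y'-y|\le C_*r$. Let $r'=d(t',s')$ and $|y_1'-y'|=r'$. Then $d(\psi(y_1'),\psi(y))\le s'+C's\le2C's$ by (10), so $|y_1'-y|\le C_*r$ and $r'\le|y_1'-y|+|y-y'|\le2C_*r$. $\square$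

**Proof of Proposition 13.** **Step 1: define the candidate fillings.** Let $\{W\}$ be a Whitney decomposition of $\operatorname{int}Q$ into dyadic squares, $s_W<1$ the side of $W$, and $\{\chi_W\}$ a smooth partition of unity with $\operatorname{supp}\chi_W\subset\frac65W$ and $|\nabla\chi_W|\le C/s_W$. Let $t_W\in\partial Q$ be a point nearest to $W$, $y_W=\tilde c(t_W)$ and $d_W=d(t_W,s_W)$. If $\frac65W\cap\frac65W'\ne\emptyset$, then $s_W,s_{W'}$ are comparable and $|t_W-t_{W'}|\le Cs_W$, so Lemma 16 gives $|y_W-y_{W'}|\le Cd_W$ and $cd_W\le d_{W'}\le Cd_W$. Put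
$$F=\sum\chi_Wy_W\in[-\tfrac14,\tfrac14]^2,\quad\delta=\sum\chi_Wd_W\in(0,\tfrac1{16}],\quad F_a=F+a\delta\in U_0\quad(a\in\mathbb R^2,\ |a|<1).$$
On $W$ we have $F-y_W=\sum\chi_{W'}(y_{W'}-y_W)$, and similarly for $\delta-d_W$, with boundedly many nonzero terms. Hence on $W$
$$|DF_a|\le Cd_W/s_W,\qquad cd_W\le\delta\le Cd_W,\qquad|F-y_W|\le Cd_W.\tag{11}$$
Let $\varphi_a=\psi\circ F_a$ on $\operatorname{int}Q$ and $\varphi_a=c$ on $\partial Q$.

**Step 2: $\varphi_a$ is continuous on $Q$.** For fixed $r\in(0,\frac1{16}]$, $D(y,r)$ is bounded below by a positive number for $y\in[-\frac14,\frac14]^2$, so $d(t,s)<r$ as soon as $s$ is below this number. Thus $\sup_{s_W\le\epsilon}d_W\to0$ as $\epsilon\to0$. If $x\in W$ tends to $t\in\partial Q$, then $t_W\to t$ and $|F_a(x)-\tilde c(t_W)|\le Cd_W\to0$, so $F_a(x)\to\tilde c(t)$ and $\varphi_a(x)\to c(t)$.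

**Step 3: the average energy is bounded.** Fix a Borel representative of $\rho$ and let $\rho_a=\rho(F_a)|DF_a|$. For $x\in W$, every $w\in\bar B(F(x),\delta(x))\subset U_0$ has $|w-y_W|\le Cd_W$. Comparing $w$ with a point at distance $d_W$ from $y_W$, quasisymmetry and (10) give $d(\psi(w),\psi(y_W))\le\eta_1(C)D(y_W,d_W)\le Cs_W$. Hence $D(F(x),\delta(x))\le Cs_W$. Substituting $w=F(x)+a\delta(x)$ in the $a$-integral, then using (11) and (7) at $(F(x),\delta(x))$,
$$\int_{|a|<1}\int_W\rho_a^p\,dx\,da\le C\Big(\frac{d_W}{s_W}\Big)^p\int_W\delta(x)^{-2}\int_{B(F(x),\delta(x))}\rho^p\,dx\le C\Big(\frac{d_W}{s_W}\Big)^p\Big(\frac{s_W}{d_W}\Big)^ps_W^2=Cs_W^2 .$$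
Summing over $W$ gives $\int_{|a|<1}\int_Q\rho_a^p\,dx\,da\le C$. So $\int_Q\rho_a^p\le C$ for a set of $a$ of positive measure.

**Step 4: the Sobolev property for a.e. $a$.** If $\mathcal N\subset U_0$ is a Borel null set, then
$$\int_{|a|<1}|\{x:F_a(x)\in\mathcal N\}|\,da=\int_Q|\{|a|<1:F(x)+a\delta(x)\in\mathcal N\}|\,dx=0,$$
so for a.e. $a$, $F_a(x)\notin\mathcal N$ for a.e. $x$. Let $z$ belong to a countable dense subset of $Z$, $u=d(z,\psi)$, and let $u_n$ be mollifications of $u$: $u_n\to u$ uniformly on $U_0$, and $\nabla u_n\to\nabla u$ in $L^p(U_0)$ since $|\nabla u|\le\rho\in L^p$ near $U_0$. For compact $k\subset\operatorname{int}Q$ we have $\delta\ge c_k>0$ on $k$, so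
$$\int_{|a|<1}\int_k|\nabla u_n-\nabla u|^p(F_a(x))\,dx\,da\le C_k\|\nabla u_n-\nabla u\|^p_{L^p(U_0)}\to0 .$$
Hence, for a diagonal subsequence (over an exhaustion by compact sets and the countably many $z$) and a.e. $a$, $\nabla(u_n\circ F_a)=(DF_a)^T\nabla u_n(F_a)$ converges in $L^p_{\rm loc}(\operatorname{int}Q)$ to $(DF_a)^T\nabla u(F_a)$, while $u_n\circ F_a\to u\circ F_a$ uniformly. Therefore $d(z,\varphi_a)=u\circ F_a\in W^{1,p}_{\rm loc}(\operatorname{int}Q)$ with gradient bounded a.e. by $|\nabla u|(F_a)|DF_a|\le\rho_a$. If moreover $\rho_a\in L^p(Q)$, this passes to every $z\in Z$ by density: if $z_k\to z$, then $d(z_k,\varphi_a)\to d(z,\varphi_a)$ uniformly, the gradients converge weakly along a subsequence, and the bound by $\rho_a$ is preserved. So $d(z,\varphi_a)\in W^{1,p}(Q)$.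

Choosing $a$ as in Step 3 and outside the null set of Step 4, $(\varphi_a,\rho_a)$ is as required in $(I_p)$ for our loop with $\mu=1$; by Section 9 this suffices. $\square$

**Proof of Theorem 1.** $Z$ is compact, hence complete, and geodesic. By Proposition 13 and Theorem 2, (c)$\Rightarrow$(a), $Z$ is Lipschitz $1$-connected. By folding (Section 8), so is $X$. In particular every Lipschitz $c\colon S^1\to X$ extends to a Lipschitz map on $\overline D$. $\square$

Sections 9–11 use of $Z$ only that it is a geodesic, Ahlfors $2$-regular metric sphere with a quasisymmetric parametrization. So they also show that every geodesic, Ahlfors $2$-regular, linearly locally connected metric sphere is Lipschitz $1$-connected.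

## 12. Extending Lipschitz maps from arbitrary planar sets

**Proof of Theorem 3.** We may assume $A\ne\emptyset$. A $\mu$-Lipschitz map extends to the closure of $A$ since $Y$ is complete, so let $A$ be closed; if $A=\mathbb R^2$ there is nothing to prove. Lemma 9 with $F=A$ extends the map to a $C\mu$-Lipschitz map on $\mathbb R^2\setminus\bigcup\operatorname{int}Q_i$. On each $\partial Q_i$ it is a $C\mu$-Lipschitz loop. By Lipschitz $1$-connectedness, with constant $L$ for the pair $(Q,\partial Q)$, and by scaling, it extends to a $CL\mu$-Lipschitz map on $Q_i$. By Lemma 5 with $E=\mathbb R^2$ and the sets $Q_i$, the resulting map on $\mathbb R^2$ is $C(L+1)\mu$-Lipschitz. For $Y=X$ as in Theorem 1 the hypotheses hold by that theorem, $X$ being compact. $\square$
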